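\title{A subspace of $\ell_1(\omega_1)$ without the separable complementation property}

\begin{abstract}
The space $\ell_1(\omega_1)$ has a projectional skeleton of coordinate projections. We show in ZFC that it has a closed subspace $K$ without the separable complementation property; in fact some countable subset of $K$ is fixed by no bounded operator on $K$ with separable range. This answers a question of Kubi\'s in the negative. The space $K$ is the kernel of a quotient map onto a space $Y$ that contains an uncomplemented copy of $c_0$ with $Y/c_0\cong L_1(\{0,1\}^{\omega_1})$. We also determine the measures $\mu$ for which all closed subspaces of $L_1(\mu)$ have the property.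
\end{abstract}

\section{Introduction}

Scalars are real or complex. An \emph{operator} is a bounded linear map, a \emph{projection} is an idempotent operator, and a subspace is \emph{complemented} if it is the range of a projection. An operator $T$ \emph{fixes} a set $A$ if $Ta=a$ for all $a\in A$; a fixed set may always be replaced by its closure. The ordinal $\omega_1$ serves only as an index set of the least uncountable cardinality, and $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$.

A separable subspace of a Banach space need not be complemented, but one may hope to enlarge it to a separable subspace that is. The space then splits into a separable part, which contains any countable data given in advance, and a remainder.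

\begin{definition}\label{def:scp}
A Banach space $V$ has the \emph{separable complementation property} (SCP) if every countable set $A\subseteq V$ lies in the range of a projection $P:V\to V$ with separable range. It has the \emph{weak} property (wSCP) if every countable set $A\subseteq V$ is fixed by an operator $T:V\to V$ with separable range.
\end{definition}

A projection fixes its range, so SCP implies wSCP. Both properties pass to isomorphic spaces, by conjugation. Separable spaces have SCP (take $P=I$), and so do Hilbert spaces (project orthogonally onto the closed span of $A$). A projectional skeleton is a coherent system of such splittings.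

\begin{definition}\label{def:skeleton}
A \emph{projectional skeleton} in a Banach space $X$ is a family $\{P_s\}_{s\in\Lambda}$ of projections on $X$, indexed by an up-directed partially ordered set $\Lambda$ in which every sequence $s_0\le s_1\le\cdots$ has a supremum, such that
\begin{itemize}
\item[(S1)] $\operatorname{im}P_s$ is separable for every $s\in\Lambda$;
\item[(S2)] $X=\bigcup_{s\in\Lambda}\operatorname{im}P_s$;
\item[(S3)] $s\le t$ implies $P_s=P_sP_t=P_tP_s$;
\item[(S4)] if $s_0<s_1<\cdots$ and $t=\sup_ns_n$, then $\operatorname{im}P_t=\operatorname{cl}\bigcup_n\operatorname{im}P_{s_n}$.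
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:skeleton}
A Banach space with a projectional skeleton has SCP.
\end{lemma}

\begin{proof}
Given $x_0,x_1,\dots$, pick $s_n$ with $x_n\in\operatorname{im}P_{s_n}$ by (S2). Directedness gives $t_0\le t_1\le\cdots$ with $s_n\le t_n$. For $t=\sup_nt_n$ we have $P_{s_n}=P_tP_{s_n}$ by (S3), so every $x_n$ lies in $\operatorname{im}P_t$, which is separable by (S1).
\end{proof}

\begin{example}\label{ex:l1}
Let $\Gamma$ be a set and $\Lambda$ the family of its countable subsets, ordered by inclusion; suprema of increasing sequences are unions. For $s\in\Lambda$ let $P_s:\ell_1(\Gamma)\to\ell_1(s)$ replace the coordinates outside $s$ by $0$, so $\|P_s\|\le1$. The space $\ell_1(s)$ is separable, every vector has countable support, and $P_sP_t=P_{s\cap t}$; this gives (S1)--(S3) and shows that all $P_s$ commute. For (S4), the finitely supported vectors are dense in $\ell_1(\bigcup_ns_n)$, and each of them lies in some $\ell_1(s_n)$.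
\end{example}

The following question was posed in \cite{Kubis}.
\begin{quote}
\emph{Let $X$ be a Banach space with a projectional skeleton. Does every closed subspace of $X$ have SCP?}
\end{quote}

One would first guess yes. Given a closed subspace $Z\subseteq X$, look for a projection $P$ on $X$ with separable range and $P(Z)\subseteq Z$; then $P|_Z$ is a projection on $Z$. Invariance can be forced by closing off: one enlarges $P$ until $P^*$ fixes countably many functionals in $Z^\perp$ that compute the distance to $Z$ on a dense subset of $\operatorname{im}P$. For $X=L_1(\nu)$ with $\nu$ finite this works, with conditional expectations as projections (Proposition~\ref{prop:finite}). In $\ell_1(\omega_1)$ the adjoint $P_s^*$ fixes only the functionals supported in $s$, and invariance fails already for a hyperplane. Still, the hyperplane has SCP.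

\begin{example}\label{ex:hyper}
Let $Z=\{x\in\ell_1(\omega_1):\sum_\alpha x_\alpha=0\}$, let $s\subseteq\omega_1$ be countable and $\beta\in s$. For $\alpha\notin s$ we have $e_\beta-e_\alpha\in Z$ and $P_s(e_\beta-e_\alpha)=e_\beta\notin Z$. Correct $P_s$ by moving the mass outside $s$ to $\beta$ instead of deleting it:
\[
Tx=P_sx+\Bigl(\sum_{\alpha\notin s}x_\alpha\Bigr)e_\beta .
\]
Then $T$ is a projection onto $\ell_1(s)$ that preserves the sum of the coordinates, so $T|_Z$ is a projection of $Z$ onto $Z\cap\ell_1(s)$.
\end{example}

So the question for $\ell_1(\omega_1)$ is whether such a correction always exists. It does not.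

\begin{theorem}\label{thm:main}
The space $\ell_1(\omega_1)$ has a projectional skeleton and has a closed subspace $K$ which fails wSCP, hence fails SCP.
\end{theorem}

The proof is in ZFC. It also gives the following three statements.

\begin{corollary}\label{cor:copies}
Every Banach space containing an isomorphic copy of $\ell_1(\omega_1)$ has a closed subspace of density $\omega_1$ that fails wSCP. The density $\omega_1$ is the least possible. The space $K$ of Theorem~\ref{thm:main} has no projectional skeleton.
\end{corollary}

\begin{theorem}\label{thm:equiv}
Let $Q:\ell_1(\Gamma)\to Y$ be a surjective operator, and let $Y_0\subseteq Y$ be a closed separable subspace with $Y/Y_0$ isomorphic to $L_1(\nu)$ for a finite measure $\nu$. The following are equivalent: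
\begin{itemize}
\item[(i)] $\ker Q$ has wSCP;
\item[(ii)] $Y$ has wSCP;
\item[(iii)] there is an operator $S:Y\to Y$ with separable range that fixes $Y_0$.
\end{itemize}
If $Y_0$ is isomorphic to $c_0$, these conditions hold if and only if $Y_0$ is complemented in $Y$.
\end{theorem}

\begin{theorem}\label{thm:L1}
For an arbitrary measure $\mu$ the following are equivalent:
\begin{itemize}
\item[(a)] every closed subspace of $L_1(\mu)$ has SCP;
\item[(b)] $\ell_1(\omega_1)$ does not embed isomorphically in $L_1(\mu)$;
\item[(c)] there is a $\sigma$-finite measurable set off which every $f\in L_1(\mu)$ vanishes almost everywhere.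
\end{itemize}
\end{theorem}

The plan is to study a subspace $K\subseteq\ell_1(\Gamma)$ through the quotient map $Q$ onto $Y=\ell_1(\Gamma)/K$. An operator $T$ on $\ell_1(\Gamma)$ with $T(K)\subseteq K$ induces an operator $S$ on $Y$ with $SQ=QT$; in Example~\ref{ex:hyper}, $Q$ is the sum, $Y$ is the scalar field and $S=I$. Every space of density at most $\omega_1$ is a quotient of $\ell_1(\omega_1)$, and a space $Y$ without wSCP is easy to write down (Section~\ref{sec:model}). The work lies in passing from an operator on $K$ to an operator on $Y$, which means extending it from $K$ to $\ell_1(\Gamma)$. This can be done when $(Y/Y_0)^*$ is injective for a suitable separable $Y_0$ (Section~\ref{sec:transfer}), and Section~\ref{sec:Y} builds a space $Y$ that meets this condition and still fails wSCP. The choice of wSCP over SCP is dictated by the method, since the induced operators need not be idempotent.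

\section{Standard facts}\label{sec:facts}

\begin{itemize}
\item[(F1)] \emph{Open mapping theorem.} If $q:E\to G$ is a surjective operator between Banach spaces, there is $C$ such that every $g\in G$ has a preimage of norm at most $C\|g\|$. Hence every operator $A$ on $E$ that vanishes on $\ker q$ has the form $A=\bar Aq$ for a unique operator $\bar A$ on $G$. In particular $E/\ker q\cong G$, and $q^*$ is an isomorphism of $G^*$ onto $(\ker q)^\perp=\{\varphi\in E^*:\varphi|_{\ker q}=0\}$.
\item[(F2)] \emph{The space $\ell_1(\Gamma)$.} A bounded family $(y_\gamma)_{\gamma\in\Gamma}$ in a Banach space $E$ defines the operator $\ell_1(\Gamma)\to E$, $e_\gamma\mapsto y_\gamma$. If the family is a dense subset of the unit ball, the operator is onto: for $\|y\|\le1$ choose $\gamma_0,\gamma_1,\dots$ recursively with $\|y-\sum_{i\le n}2^{-i}y_{\gamma_i}\|\le2^{-n-1}$. A separable subset of $\ell_1(\Gamma)$ lies in $\ell_1(B)$ for a countable $B\subseteq\Gamma$, the union of the supports of a countable dense subset. Finally $\ell_1(B)=c_0(B)^*$ and $\ell_1(B)^*=\ell_\infty(B)$, where $c_0(B)$ is the closure of the finitely supported vectors in $\ell_\infty(B)$.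
\item[(F3)] \emph{Sobczyk's theorem.} A subspace isomorphic to $c_0$ of a separable Banach space is complemented.
\item[(F4)] \emph{Injectivity.} A Banach space $G$ is \emph{injective} if every operator from a closed subspace of a Banach space $E$ into $G$ extends to an operator $E\to G$. This is an isomorphic invariant, and an injective subspace is complemented (extend its identity). By the theorem of Nachbin, Goodner and Kelley, the real space $L_\infty(\nu)$ is injective for finite $\nu$. So is the complex space: a complex-linear $A$ satisfies $Ax=\operatorname{Re}Ax-i\operatorname{Re}A(ix)$, so if the real-linear $v$ with values in real $L_\infty(\nu)$ extends $\operatorname{Re}A$, then $x\mapsto v(x)-i\,v(ix)$ is complex-linear and extends $A$.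
\item[(F5)] \emph{Finite measures.} Let $(\Omega,\Sigma,\nu)$ be a finite measure space. Then $L_1(\nu)^*=L_\infty(\nu)$ through $f\mapsto\int fg\,d\nu$. For a $\sigma$-algebra $\Sigma_0\subseteq\Sigma$ let $L_1(\Sigma_0)\subseteq L_1(\nu)$ consist of the classes with a $\Sigma_0$-measurable representative. The conditional expectation $E$ is a projection of $L_1(\nu)$ onto $L_1(\Sigma_0)$ with $\int(Ef)g\,d\nu=\int fg\,d\nu$ for all bounded $\Sigma_0$-measurable $g$. If an algebra $\mathcal A$ generates $\Sigma_0$, the rational linear combinations (over $\mathbb Q$ or $\mathbb Q+i\mathbb Q$) of indicators of sets in $\mathcal A$ are dense in $L_1(\Sigma_0)$; so $L_1(\Sigma_0)$ is separable when $\Sigma_0$ is countably generated. Countably many measurable functions are measurable for one countably generated $\Sigma_0$, generated by the preimages of a countable base of the scalar field.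
\end{itemize}

Two consequences will be used repeatedly.

\begin{lemma}\label{lem:lift}
Let $Q:X\to Y$ be a surjective operator and $M\subseteq Y$ a closed separable subspace. There is an operator $L:\ell_1\to X$ with $QL(\ell_1)=M$.
\end{lemma}

\begin{proof}
Let $(m_k)_{k\in\mathbb N}$ be dense in the unit ball of $M$. By (F1) there is a bounded sequence $(x_k)$ in $X$ with $Qx_k=m_k$. Put $Le_k=x_k$. Then $QLe_k=m_k$, so $QL$ maps $\ell_1$ onto $M$ by (F2).
\end{proof}

\begin{lemma}\label{lem:sobczyk}
Let $Y_0\subseteq Y$ be a subspace isomorphic to $c_0$. An operator $S:Y\to Y$ with separable range that fixes $Y_0$ exists if and only if $Y_0$ is complemented in $Y$. In particular, if $Y_0$ is not complemented, then $Y$ fails wSCP.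
\end{lemma}

\begin{proof}
A projection onto $Y_0$ is such an $S$. Conversely, given $S$, the space $M=\operatorname{cl}S(Y)$ is separable and contains $Y_0$, so (F3) gives a projection $R_0$ of $M$ onto $Y_0$, and $R_0S$ is a projection of $Y$ onto $Y_0$. If $Y$ has wSCP, apply it to a countable dense subset of $Y_0$ to obtain $S$.
\end{proof}

\section{A model space without wSCP}\label{sec:model}

By Lemma~\ref{lem:sobczyk} we need an uncomplemented copy of $c_0$ in a space of density $\omega_1$. Let $\pi:\ell_\infty\to\ell_\infty/c_0$ be the quotient map. Since changing finitely many coordinates of $z$ does not change $\pi z$, we have $\|\pi z\|=\limsup_n|z_n|$.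

Fix infinite sets $N_\alpha\subseteq\mathbb N$, $\alpha<\omega_1$, with pairwise finite intersections. To obtain them, identify $\mathbb N$ with $\mathbb Q$, choose distinct irrational numbers $\xi_\alpha$, and let $N_\alpha$ be the set of terms of a rational sequence converging to $\xi_\alpha$. Finitely many of the $N_\alpha$ become disjoint, and stay infinite, after a finite set is removed. Hence for finite sums
\begin{equation}\label{eq:max}
\Bigl\|\pi\Bigl(\sum_\alpha a_\alpha1_{N_\alpha}\Bigr)\Bigr\|=\max_\alpha|a_\alpha| ,
\end{equation}
and $e_\alpha\mapsto\pi(1_{N_\alpha})$ extends to an isometric embedding $j:c_0(\omega_1)\to\ell_\infty/c_0$.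

\begin{example}\label{ex:W}
Let $W=\pi^{-1}\bigl(j(c_0(\omega_1))\bigr)$, a closed subspace of $\ell_\infty$ containing $c_0$ and all $1_{N_\alpha}$. We claim that $c_0$ is not complemented in $W$, so that $W$ fails wSCP. Suppose $R:W\to c_0$ is a projection. The functional $\varphi_n(w)=w_n-(Rw)_n$ vanishes on $c_0$, so $|\varphi_n(w)|\le\|\varphi_n\|\,\|\pi w\|$. For a finite set $J\subseteq\omega_1$ take scalars $a_\alpha$ of modulus one with $a_\alpha\varphi_n(1_{N_\alpha})=|\varphi_n(1_{N_\alpha})|$. By \eqref{eq:max},
\[
\sum_{\alpha\in J}|\varphi_n(1_{N_\alpha})|=\varphi_n\Bigl(\sum_{\alpha\in J}a_\alpha1_{N_\alpha}\Bigr)\le\|\varphi_n\| .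
\]
So for each $n$ only countably many $\alpha$ have $\varphi_n(1_{N_\alpha})\ne0$, and some $\alpha<\omega_1$ has $\varphi_n(1_{N_\alpha})=0$ for all $n$. Then $1_{N_\alpha}=R1_{N_\alpha}\in c_0$, which is false because $N_\alpha$ is infinite.
\end{example}

The argument is a count. A projection onto $c_0$ produces countably many functionals on $W/c_0\cong c_0(\omega_1)$ that separate points, while each functional on $c_0(\omega_1)$ sees only countably many coordinates. The final counterexample keeps this count and changes the quotient space.

\section{Kernels and quotients of $\ell_1(\Gamma)$}\label{sec:transfer}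

In this section $X=\ell_1(\Gamma)$, $Q:X\to Y$ is a surjective operator and $K=\ker Q$. One direction needs no hypothesis, because an operator on $X$ may be prescribed freely on the unit vectors. It is Example~\ref{ex:hyper} in general form.

\begin{proposition}\label{prop:down}
If $Y$ has wSCP, then $K$ has wSCP.
\end{proposition}

\begin{proof}
Let $D\subseteq K$ be countable and let $A\subseteq\Gamma$ be a countable set with $D\subseteq\ell_1(A)$. Take $S:Y\to Y$ with separable range fixing all $Qe_\gamma$, $\gamma\in A$. Let $M=\operatorname{cl}S(Y)$ and take $L:\ell_1\to X$ with $QL(\ell_1)=M$ by Lemma~\ref{lem:lift}. By (F1) for $QL:\ell_1\to M$, there is a bounded family $(v_\gamma)_{\gamma\notin A}$ in $\ell_1$ with $QLv_\gamma=SQe_\gamma$. Define $T:X\to X$ by $Te_\gamma=e_\gamma$ for $\gamma\in A$ and $Te_\gamma=Lv_\gamma$ for $\gamma\notin A$. The range of $T$ lies in the separable set $\ell_1(A)+L(\ell_1)$, and $T$ fixes $\ell_1(A)\supseteq D$. Moreover $QTe_\gamma=SQe_\gamma$ for every $\gamma$, so $QT=SQ$ and $T(K)\subseteq K$. Thus $T|_K$ is the required operator.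
\end{proof}

For a counterexample we need the converse direction. Suppose $K$ has wSCP and we want $S$ on $Y$ with separable range fixing a separable subspace $Y_0$. Two difficulties arise. First, an operator $P$ on $K$ carries no information about $Y_0$: if $T$ is any extension of $P$ to $X$, the induced $S$ need not fix $Y_0$. We therefore prescribe $T$ to be the identity on a separable lifting $L(\ell_1)$ of $Y_0$. This is consistent with $T|_K=P$ exactly when $P$ fixes $K\cap L(\ell_1)$, and wSCP provides such a $P$. It defines $T$ on $F=K+L(\ell_1)=Q^{-1}(Y_0)$. Second, $T$ must be extended from $F$ to $X$. A projection of $X$ onto $F$ would do this, but we assume less: a linear and bounded way of extending \emph{functionals} from $F$ to $X$. That suffices because the target $\ell_1(B)$ is the dual of $c_0(B)$, so an operator into it is the same thing as a bounded linear assignment of a functional to each $g\in c_0(B)$.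

\begin{proposition}\label{prop:up}
Let $Y_0\subseteq Y$ be a closed separable subspace such that $(Y/Y_0)^*$ is injective. If $K$ has wSCP, then there is an operator $S:Y\to Y$ with separable range that fixes $Y_0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lift} take $L:\ell_1\to X$ with $QL(\ell_1)=Y_0$. The set $K\cap L(\ell_1)$ is separable. By wSCP, applied to a countable dense subset of it, there is $P:K\to K$ with separable range that fixes $K\cap L(\ell_1)$. By (F2), $P(K)+L(\ell_1)\subseteq\ell_1(B)$ for a countable $B\subseteq\Gamma$.

\emph{Step 1: gluing.} Let $F=Q^{-1}(Y_0)$, a closed subspace of $X$, and consider on $K\oplus\ell_1$ the operators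
\[
\Phi(k,v)=k+Lv\in F,\qquad \Psi(k,v)=Pk+Lv\in\ell_1(B).
\]
The map $\Phi$ is onto $F$: if $Qx\in Y_0$, choose $v$ with $QLv=Qx$; then $x-Lv\in K$. If $\Phi(k,v)=0$, then $k=-Lv\in K\cap L(\ell_1)$, so $Pk=k$ and $\Psi(k,v)=k+Lv=0$. By (F1) there is an operator $\tau:F\to\ell_1(B)$ with $\tau\Phi=\Psi$, that is,
\[
\tau|_K=P,\qquad\tau L=L .
\]

\emph{Step 2: extending functionals from $F$ to $X$.} The composition $X\to Y\to Y/Y_0$ is onto with kernel $F$, so $F^\perp\cong(Y/Y_0)^*$ by (F1). Thus $F^\perp$ is injective, and by (F4) there is a projection $\Pi$ of $X^*$ onto $F^\perp$. For $\psi\in F^*$ put $\lambda\psi=x^*-\Pi x^*$, where $x^*\in X^*$ is any extension of $\psi$. Two extensions differ by an element of $F^\perp=\ker(I-\Pi)$, so $\lambda:F^*\to X^*$ is well defined and linear. The Hahn--Banach theorem allows $\|x^*\|=\|\psi\|$, so $\|\lambda\|\le\|I-\Pi\|$. Since $\Pi x^*$ vanishes on $F$, the functional $\lambda\psi$ extends $\psi$.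

\emph{Step 3: extending $\tau$.} For $g\in c_0(B)\subseteq\ell_\infty(B)=\ell_1(B)^*$ we have $\tau^*g\in F^*$ and $\lambda\tau^*g\in X^*$. For $x\in X$, the map $g\mapsto(\lambda\tau^*g)(x)$ is a functional on $c_0(B)$ of norm at most $\|\lambda\|\,\|\tau\|\,\|x\|$. This defines an operator $T:X\to c_0(B)^*=\ell_1(B)\subseteq X$ with
\[
\langle Tx,g\rangle=(\lambda\tau^*g)(x),\qquad g\in c_0(B).
\]
For $x\in F$ the right side is $(\tau^*g)(x)=\langle\tau x,g\rangle$. As $c_0(B)$ separates the points of $\ell_1(B)$, we get $T|_F=\tau$.

\emph{Step 4: descending to $Y$.} For $k\in K$ we have $QTk=QPk=0$, because $P(K)\subseteq K$. By (F1) there is $S:Y\to Y$ with $SQ=QT$. Its range lies in $Q(\ell_1(B))$, which is separable. For $y\in Y_0$ write $y=QLv$; then $Sy=QTLv=Q\tau Lv=QLv=y$.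
\end{proof}

\begin{remark}\label{rem:hyp}
Separability of $Y_0$ yields $L$, and it is necessary, since $Y_0\subseteq S(Y)$. Injectivity is used only in Step 2. The form of $X$ is used only to place a separable set inside the separable dual space $\ell_1(B)\subseteq X$; had we let $g$ range over all of $\ell_\infty(B)$ in Step 3, $T$ would take values in $\ell_1(B)^{**}$. The proposition fails for an arbitrary space $X$: take $X=Y$ and $Y_0$ from Proposition~\ref{prop:Y} below and $Q=I$, so that $K=\{0\}$.
\end{remark}

\section{The space $Y$ and the proof of Theorem~\ref{thm:main}}\label{sec:Y}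

For the pair $c_0\subseteq W$ of Example~\ref{ex:W} the dual of the quotient is $\ell_1(\omega_1)$, about which (F4) says nothing. So we replace the quotient $c_0(\omega_1)$ by another space $H$ that maps into it. Given an operator $u:H\to c_0(\omega_1)$, let
\[
Y_u=\{(z,h)\in\ell_\infty\oplus_\infty H:\ \pi z=juh\},\qquad Y_0=c_0\oplus\{0\},
\]
where $\oplus_\infty$ denotes the direct sum with the maximum norm. The space $Y_u$ is closed. The map $p(z,h)=h$ takes $Y_u$ onto $H$, because $\pi$ is onto, and its kernel is $\{(z,0):\pi z=0\}=Y_0$. Hence $Y_0\cong c_0$ and $Y_u/Y_0\cong H$. The count of Example~\ref{ex:W} takes the following form.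

\begin{lemma}\label{lem:count}
Suppose that for every sequence $(\psi_n)$ in $H^*$ there is $h\in H$ with $\psi_n(h)=0$ for all $n$ and $uh\ne0$. Then $Y_0$ is not complemented in $Y_u$.
\end{lemma}

\begin{proof}
A projection onto $Y_0$ gives an operator $R:Y_u\to c_0$ with $R(z,0)=z$ for $z\in c_0$. The operator $Y_u\to\ell_\infty$, $(z,h)\mapsto z-R(z,h)$, vanishes on $Y_0=\ker p$. By (F1) there is $U:H\to\ell_\infty$ with $Uh=z-R(z,h)$ whenever $(z,h)\in Y_u$. Since $R$ has values in $c_0$, we get $\pi Uh=\pi z=juh$ for all $h\in H$. Let $\psi_n(h)=(Uh)_n$ and take $h$ as in the hypothesis. Then $Uh=0$, while $\pi Uh=juh\ne0$ because $j$ is isometric.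
\end{proof}

We need $H$ of density at most $\omega_1$ with two properties that pull in opposite directions: $H^*$ is injective, and its elements are countably determined in the sense of Lemma~\ref{lem:count}. The two natural sequence spaces show the tension.
\begin{itemize}
\item For $H=c_0(\omega_1)$ and $u=I$, functionals are countably supported, and $(z,h)\mapsto z$ is an isometry of $Y_u$ onto $W$, as $\|h\|=\|\pi z\|\le\|z\|$. This is the model case.
\item For $H=\ell_1(\omega_1)$ and $u$ the inclusion, $H^*=\ell_\infty(\omega_1)$ is injective (apply the Hahn--Banach theorem in each coordinate), but $(z,h)\mapsto(z-\sum_\alpha h_\alpha1_{N_\alpha},0)$ is a projection onto $Y_0$.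
\end{itemize}
The space $L_1(\nu)$ for a product probability measure $\nu$ lies between these two: the inclusion $\ell_1(\omega_1)\to c_0(\omega_1)$ factors through it, by $e_\alpha\mapsto r_\alpha\mapsto e_\alpha$ in the notation below. Its dual is injective by (F4), and each functional is a measurable function, which depends on countably many coordinates.

Let $\Omega=\{0,1\}^{\omega_1}$. For $C\subseteq\omega_1$ let $\Sigma_C$ be the $\sigma$-algebra generated by the coordinate maps $x\mapsto x_\alpha$, $\alpha\in C$. Let $\Sigma=\Sigma_{\omega_1}$, let $\nu$ be the product on $\Sigma$ of the uniform probability measures on $\{0,1\}$, and put $H=L_1(\nu)$ and $r_\alpha(x)=1-2x_\alpha\in\{1,-1\}$.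

\begin{lemma}\label{lem:product}
\begin{itemize}
\item[(1)] If $g$ is bounded and $\Sigma_C$-measurable and $\alpha\notin C$, then $\int gr_\alpha\,d\nu=0$.
\item[(2)] For every sequence $(g_n)$ of $\Sigma$-measurable functions there is a countable $C$ such that all $g_n$ are $\Sigma_C$-measurable.
\item[(3)] $\operatorname{dens}H\le\omega_1$, and $uf=\bigl(\int fr_\alpha\,d\nu\bigr)_{\alpha<\omega_1}$ defines an operator $u:H\to c_0(\omega_1)$ with $ur_\alpha=e_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Let $\sigma:\Omega\to\Omega$ flip the coordinate $\alpha$. It preserves $\nu$, and $r_\alpha\circ\sigma=-r_\alpha$. The $\sigma$-invariant sets form a $\sigma$-algebra containing the generators of $\Sigma_C$, so $g\circ\sigma=g$. Hence $\int gr_\alpha\,d\nu=-\int gr_\alpha\,d\nu$.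

(2) The union of the $\Sigma_C$ over all countable $C$ is a $\sigma$-algebra containing the generators of $\Sigma$, so it equals $\Sigma$. By (F5) the $g_n$ are measurable for a $\sigma$-algebra generated by countably many sets $A_i\in\Sigma_{C_i}$ with $C_i$ countable; take $C=\bigcup_iC_i$.

(3) The union $\mathcal A$ of the finite algebras $\Sigma_C$, $C$ finite, is an algebra of cardinality $\omega_1$ that generates $\Sigma$. By (F5) the rational combinations of indicators of sets in $\mathcal A$ form a dense set $G\subseteq H$ of cardinality $\omega_1$. Since $|r_\alpha|=1$, $u$ is an operator into $\ell_\infty(\omega_1)$ of norm at most one. Each $f\in G$ is $\Sigma_C$-measurable for a finite $C$, so $uf$ is supported in $C$ by (1). As $c_0(\omega_1)$ is closed, $u(H)\subseteq c_0(\omega_1)$. Finally $\int r_\alpha^2\,d\nu=1$, and $\int r_\alpha r_\beta\,d\nu=0$ for $\beta\ne\alpha$ by (1) with $C=\{\alpha\}$.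
\end{proof}

From now on $Y=Y_u$ for this $H$ and this $u$.

\begin{proposition}\label{prop:Y}
We have $Y_0\cong c_0$, $Y/Y_0\cong L_1(\nu)$ and $\operatorname{dens}Y\le\omega_1$, and no operator $S:Y\to Y$ with separable range fixes $Y_0$.
\end{proposition}

\begin{proof}
The two isomorphisms hold for every $Y_u$. For the density, let $G$ be dense in $H$ with $|G|\le\omega_1$, choose $y_f\in p^{-1}(f)$ for $f\in G$, and let $D_0$ be countable and dense in $Y_0$. Given $y\in Y$ and $f\in G$, (F1) gives $y'$ with $py'=py-f$ and $\|y'\|\le C\|py-f\|$, and then $y-y_f-y'\in Y_0$. So the vectors $y_f+d$, $d\in D_0$, are dense in $Y$.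

By Lemma~\ref{lem:sobczyk} it remains to show that $Y_0$ is not complemented, and for this we check the hypothesis of Lemma~\ref{lem:count}. Let $\psi_n\in H^*$ be given by bounded measurable functions $g_n$. Take a countable $C$ as in Lemma~\ref{lem:product}(2) and $\alpha\in\omega_1\setminus C$. Then $\psi_n(r_\alpha)=\int g_nr_\alpha\,d\nu=0$ for all $n$ by Lemma~\ref{lem:product}(1), and $ur_\alpha=e_\alpha\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The skeleton is that of Example~\ref{ex:l1}. Since $\operatorname{dens}Y\le\omega_1$, the unit ball of $Y$ has a dense family indexed by $\omega_1$, and (F2) gives a surjective operator $Q:\ell_1(\omega_1)\to Y$. Let $K=\ker Q$. The space $(Y/Y_0)^*\cong L_\infty(\nu)$ is injective by (F4). If $K$ had wSCP, Proposition~\ref{prop:up} would give an operator $S$ that Proposition~\ref{prop:Y} excludes.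
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:copies}]
We have $\operatorname{dens}K\le\omega_1$ because $K\subseteq\ell_1(\omega_1)$. Separable spaces have SCP, so $\operatorname{dens}K=\omega_1$ and no space of smaller density fails wSCP. The image of $K$ under an isomorphic embedding of $\ell_1(\omega_1)$ is a closed subspace isomorphic to $K$. The last claim follows from Lemma~\ref{lem:skeleton}.
\end{proof}

\section{Quotients isomorphic to $L_1(\nu)$}\label{sec:equiv}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The implication (i)$\Rightarrow$(iii) is Proposition~\ref{prop:up}, since $(Y/Y_0)^*\cong L_\infty(\nu)$ is injective. The implication (ii)$\Rightarrow$(i) is Proposition~\ref{prop:down}, and the last sentence of the theorem is Lemma~\ref{lem:sobczyk}.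

It remains to prove (iii)$\Rightarrow$(ii). The operator $S$ takes care of $Y_0$, and its defect $I-S$ lives on the quotient, where conditional expectations are available. Let $p:Y\to L_1(\nu)$ be a surjective operator with kernel $Y_0$. Since $I-S$ vanishes on $Y_0$, (F1) gives $V:L_1(\nu)\to Y$ with $I-S=Vp$. Let $D\subseteq Y$ be countable. By (F5) there is a countably generated $\Sigma_0$ with $p(D)\subseteq L_1(\Sigma_0)$; let $E$ be the conditional expectation onto the separable space $L_1(\Sigma_0)$. The range of $S'=S+VEp$ lies in the separable set $S(Y)+V(L_1(\Sigma_0))$. For $y\in D$ we have $Epy=py$, so $S'y=Sy+Vpy=y$.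
\end{proof}

\section{Subspaces of $L_1(\mu)$}\label{sec:L1}

We now carry out the closing-off argument of the introduction. It succeeds for finite measures because each functional, being a measurable function, can be added to a countably generated $\sigma$-algebra.

\begin{proposition}\label{prop:finite}
If $\nu$ is a finite measure, every closed subspace $Z$ of $L_1(\nu)$ has SCP.
\end{proposition}

\begin{proof}
For $f\in L_1(\nu)$ the Hahn--Banach theorem and (F5) give a measurable function $g_f$ with $|g_f|\le1$, $\int zg_f\,d\nu=0$ for all $z\in Z$, and $\int fg_f\,d\nu=\operatorname{dist}(f,Z)$.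

Let $A\subseteq Z$ be countable. By (F5) choose a countably generated $\Sigma_0$ with $A\subseteq L_1(\Sigma_0)$. Given a countably generated $\Sigma_n$, let $D_n$ be a countable dense subset of $L_1(\Sigma_n)$, and let $\Sigma_{n+1}\supseteq\Sigma_n$ be countably generated and such that all $g_f$, $f\in D_n$, are $\Sigma_{n+1}$-measurable. Let $\Sigma_\infty$ be generated by the algebra $\bigcup_n\Sigma_n$. By (F5), $\bigcup_nL_1(\Sigma_n)$ is dense in $L_1(\Sigma_\infty)$, and hence so is the countable set $D=\bigcup_nD_n$. Let $E$ be the conditional expectation onto $L_1(\Sigma_\infty)$.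

We claim that $E(Z)\subseteq Z$. Let $z\in Z$ and $f\in D$. Since $g_f$ is $\Sigma_\infty$-measurable, $\int(Ez)g_f\,d\nu=\int zg_f\,d\nu=0$. Therefore
\[
\operatorname{dist}(f,Z)=\int(f-Ez)g_f\,d\nu\le\|f-Ez\|,
\]
and $\operatorname{dist}(Ez,Z)\le2\|f-Ez\|$. As $Ez$ lies in the closure of $D$ and $Z$ is closed, $Ez\in Z$. So $E|_Z$ is a projection on $Z$; its range lies in the separable space $L_1(\Sigma_\infty)$ and contains $A$, which $E$ fixes.
\end{proof}

\begin{remark}
Proposition~\ref{prop:finite} also follows from general theorems. The space $L_1(\nu)$ is weakly compactly generated, since the unit ball of $L_2(\nu)$ is weakly compact in $L_1(\nu)$ and has dense span. The dual ball of such a space is a Corson compact in the weak$^*$ topology (Amir--Lindenstrauss). The dual ball of a closed subspace is a continuous image of it, hence also Corson (Gul'ko; Michael--Rudin). So closed subspaces are weakly Lindel\"of determined, and such spaces have SCP (Argyros--Mercourakis; Valdivia).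
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:L1}]
(a)$\Rightarrow$(b). A copy of $\ell_1(\omega_1)$ produces a closed subspace without SCP by Corollary~\ref{cor:copies}.

(b)$\Rightarrow$(c). By Zorn's lemma take a maximal family $\mathcal F$ of pairwise disjoint measurable sets of finite positive measure. If $\mathcal F$ contains distinct sets $A_\alpha$, $\alpha<\omega_1$, then $\|\sum_\alpha a_\alpha1_{A_\alpha}/\mu(A_\alpha)\|=\sum_\alpha|a_\alpha|$ for finite sums, so $L_1(\mu)$ contains an isometric copy of $\ell_1(\omega_1)$, against (b). Hence $\mathcal F$ is countable, and its union $D$ is measurable and $\sigma$-finite. For $f\in L_1(\mu)$ and $n\ge1$, the set $\{|f|>1/n\}\setminus D$ has finite measure and is disjoint from all members of $\mathcal F$, so it is null by maximality. Thus $f=0$ almost everywhere off $D$.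

(c)$\Rightarrow$(a). Write the set in (c) as a disjoint union $D=\bigcup_nD_n$ with $\mu(D_n)<\infty$, and put $w=\sum_n2^{-n}(1+\mu(D_n))^{-1}1_{D_n}$. Then $w>0$ on $D$, and $d\nu=w\,d\mu$ is a finite measure on $D$. By (c) the map $f\mapsto f|_D/w$ is an isometry of $L_1(\mu)$ onto $L_1(\nu)$. Now apply Proposition~\ref{prop:finite}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kubis} Wies{\l}aw Kubi\'s, \emph{Banach spaces with projectional skeletons}, arXiv:0802.1109 (2008).
\end{thebibliography}
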